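\title{Associated primes of the Matlis dual of a top local cohomology module}

\begin{abstract}
Let $(R,\mathfrak m)$ be a complete noetherian local ring, $D$ the Matlis dual functor, and $I$ an ideal such that $H^l_I$ vanishes for all $l>h$, where $h\ge1$. We study the equality
$\operatorname{Ass}_R D(H^h_I(R))=\{\mathfrak p : H^h_I(R/\mathfrak p)\neq0\}$.
We prove it for $R=k[[X_1,\dots,X_n]]$ and $I=(X_1,\dots,X_{n-2})$, and more generally when $\dim R\le h+1$, and when $\dim R\le h+2$ and $I$ is generated by $h$ elements that are part of a system of parameters. The main step shows that every prime contained in a prime $\mathfrak p$ with $\dim R/\mathfrak p=h$ and $\sqrt{I+\mathfrak p}=\mathfrak m$ is associated to $D(H^h_I(R))$. The required elements of the dual are built as infinite sums of elements whose annihilators decrease to the given prime.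
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $(R,\mathfrak m)$ be a complete noetherian local ring, let $E$ be an injective hull of the $R$-module $R/\mathfrak m$, and let $D=\operatorname{Hom}_R(-,E)$ be the Matlis dual functor. For an ideal $I\subseteq\mathfrak m$ and an $R$-module $M$, let $H^l_I(M)$ be the $l$-th local cohomology module of $M$ supported on $I$. We fix an integer $h\ge1$ such that
\begin{equation}\label{eq:cd}
H^l_I(M)=0\quad\text{for all $l>h$ and all $R$-modules $M$},
\end{equation}
which holds, for instance, if $I$ is generated by $h$ elements, and we put $H=H^h_I(R)$.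

A prime is associated to $D(H)$ if it is the annihilator of a single homomorphism $\varphi\colon H\to E$. A weaker property is that the prime kills some nonzero $\varphi$. The weaker property has a cohomological meaning: by Lemma~\ref{lem:basic}, a prime $\mathfrak q$ kills a nonzero element of $D(H)$ if and only if $H^h_I(R/\mathfrak q)\ne0$, and this happens if and only if $\mathfrak q$ is contained in an associated prime of $D(H)$. We ask whether the two properties agree, that is, whether
\begin{equation}\label{eq:star}
\operatorname{Ass}_R D(H^h_I(R))=\{\mathfrak p\in\operatorname{Spec}R \mid H^h_I(R/\mathfrak p)\neq0\}.\tag{$*$}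
\end{equation}
The inclusion $\subseteq$ always holds, and \eqref{eq:star} says exactly that every prime contained in an associated prime of $D(H)$ is again associated.

If $\sqrt I=\mathfrak m$ and $h=\dim R$, the right side of \eqref{eq:star} is the set of primes $\mathfrak p$ with $\dim R/\mathfrak p=h$. There are no inclusions among these primes, so \eqref{eq:star} holds. In general the associated primes of $D(H)$ are not minimal primes of $R$, and then \eqref{eq:star} is a strong demand. A cyclic module $R/\mathfrak p$ with $\mathfrak p$ not minimal does not have the corresponding property, and a finitely generated module, having finitely many associated primes, fails it as soon as one of them has height at least $2$, since such a prime contains infinitely many primes. So \eqref{eq:star} can only hold because $D(H)$ is large, and a proof must construct elements of $D(H)$ with prescribed annihilator.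

The question treated here is posed in \cite{Hellus}: does the conjectured equality \eqref{eq:star} hold for $R=k[[X_1,\dots,X_n]]$ with $k$ a field and $n\ge4$, $I=(X_1,\dots,X_{n-2})R$ and $h=n-2$? In this situation the following facts are known.
\begin{enumerate}
\item[(i)] Every associated prime of $D(H)$ has height $0$, $1$ or $2$.
\item[(ii)] The zero ideal is associated to $D(H)$.
\item[(iii)] A prime $\mathfrak p$ of height $2$ is associated to $D(H)$ if and only if $\sqrt{\mathfrak p+I}=\mathfrak m$.
\item[(iv)] If $f$ is a prime element of $R$ with $f\notin I$, then $fR$ is associated to $D(H)$.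
\end{enumerate}
Since $R$ is factorial, these facts decide membership in $\operatorname{Ass}_RD(H)$ for all primes except those of the form $fR$ with $f\in I$. If \eqref{eq:star} failed, there would be a chain $0\subset fR\subset\mathfrak p$ whose two ends are associated to $D(H)$ and whose middle term is not. No such chain exists.

\begin{theorem}\label{thm:power}
Let $k$ be a field, $n\ge4$, $R=k[[X_1,\dots,X_n]]$ and $I=(X_1,\dots,X_{n-2})R$. Then
\[
\operatorname{Ass}_R D(H^{n-2}_I(R))=\{\mathfrak p\in\operatorname{Spec}R\mid H^{n-2}_I(R/\mathfrak p)\ne0\}.
\]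
\end{theorem}

For prime elements $f\in I$ both outcomes occur (Example~\ref{ex:both}). We deduce Theorem~\ref{thm:power} from a statement that assumes no field, no regularity and no domain hypothesis, and whose proof uses none of (i)--(iv).

\begin{theorem}\label{thm:general}
Let $(R,\mathfrak m)$ be a complete noetherian local ring, $I\subseteq\mathfrak m$ an ideal and $h\ge1$ an integer satisfying \eqref{eq:cd}. Put $H=H^h_I(R)$.
\begin{enumerate}
\item[(a)] If $\mathfrak p$ is a prime with $\dim R/\mathfrak p=h$ and $\sqrt{I+\mathfrak p}=\mathfrak m$, then every prime $\mathfrak q\subseteq\mathfrak p$ belongs to $\operatorname{Ass}_RD(H)$.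
\item[(b)] If $\mathfrak q$ is a prime with $\dim R/\mathfrak q\le h+1$, then $\mathfrak q\in\operatorname{Ass}_RD(H)$ if and only if $H^h_I(R/\mathfrak q)\ne0$.
\item[(c)] If $\dim R\le h+1$, then \eqref{eq:star} holds.
\item[(d)] If $I=(x_1,\dots,x_h)$ and $\mathfrak q$ is a prime with $\dim R/(\mathfrak q+I)=\dim R/\mathfrak q-h$, then $\mathfrak q\in\operatorname{Ass}_RD(H)$.
\item[(e)] If $I=(x_1,\dots,x_h)$, where $x_1,\dots,x_h$ is part of a system of parameters of $R$, and $\dim R\le h+2$, then \eqref{eq:star} holds.
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:power}, also for $n=3$, is a special case of (e). We make no claim about \eqref{eq:star} outside the ranges stated in Theorem~\ref{thm:general}.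

The substance is in part (a), whose proof has two ingredients. Local duality supplies elements of $D(H)$ whose annihilators are $\mathfrak p$-primary (Section~\ref{sec:primary}). An approximation principle (Section~\ref{sec:approx}) adds up infinitely many elements whose annihilators decrease to $\mathfrak q$ and produces one element with annihilator $\mathfrak q$. Section~\ref{sec:example} carries out such a sum by hand in two variables.

\section{Tools}\label{sec:tools}

For an element $\varphi$ of an $R$-module, $\operatorname{Ann}\varphi$ is its annihilator in $R$, and for an ideal $J$ and $b\in R$ we write $(J:b)=\{r\in R: rb\in J\}$. Every nonzero module over a noetherian ring has an associated prime, and the zero divisors on a module are the elements of its associated primes. We use the following textbook facts, in which all rings are noetherian.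

\begin{enumerate}
\item[(T1)] \emph{Local cohomology.} The functors $H^l_I$ are the right derived functors of $M\mapsto\{x\in M: I^ix=0\text{ for some }i\}$. They are $R$-linear, they depend only on $\sqrt I$, and every element of $H^l_I(M)$ is killed by a power of $I$. They are computed by the \v{C}ech complex on generators of $I$, so they vanish for $l$ larger than the number of generators. If $M$ is an $R/J$-module, then $H^l_I(M)=H^l_{I(R/J)}(M)$.
\item[(T2)] \emph{Grothendieck's theorems.} $H^l_I(M)=0$ for $l>\dim M$. If $M\neq0$ is finitely generated of dimension $d$ over a local ring $(R,\mathfrak m)$, then $H^d_{\mathfrak m}(M)\ne0$.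
\item[(T3)] \emph{Hartshorne--Lichtenbaum vanishing.} If $(A,\mathfrak n)$ is a complete local domain of dimension $d$ and $\mathfrak b\subseteq\mathfrak n$ is an ideal with $\sqrt{\mathfrak b}\neq\mathfrak n$, then $H^d_{\mathfrak b}(A)=0$.
\item[(T4)] \emph{Matlis duality.} $D$ is exact, and $D(M)=0$ only if $M=0$. If $R$ is complete and $M$ is finitely generated, then $D(D(M))\cong M$. If $R=S/\mathfrak a$ with $S$ local and $E_S$ the injective hull of the residue field over $S$, then $E\cong\operatorname{Hom}_S(R,E_S)$, so $D=\operatorname{Hom}_S(-,E_S)$ on $R$-modules.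
\item[(T5)] \emph{Local duality.} If $(S,\mathfrak m_S)$ is a complete regular local ring of dimension $d$ and $M$ is a finitely generated $S$-module, then $H^i_{\mathfrak m_S}(M)\cong\operatorname{Hom}_S(\operatorname{Ext}^{d-i}_S(M,S),E_S)$.
\item[(T6)] \emph{Canonical modules.} Let $(A,\mathfrak n,\kappa)$ be a Cohen--Macaulay local ring of dimension $d$ that is a quotient of a regular local ring $T$. Its canonical module $\omega_A=\operatorname{Ext}_T^{\dim T-d}(A,T)$ is finitely generated and satisfies $\operatorname{Ext}^i_A(\kappa,\omega_A)=0$ for $i\ne d$ and $\operatorname{Ext}^d_A(\kappa,\omega_A)\cong\kappa$. The ring $A$ is Gorenstein if and only if $\omega_A\cong A$. If $A$ is Artinian, then $\omega_A$ has the same length as $A$, and $A$ is Gorenstein if and only if its socle $\operatorname{Hom}_A(\kappa,A)$ is one-dimensional.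
\item[(T7)] \emph{Chevalley's theorem.} If $(R,\mathfrak m)$ is a complete local ring and $J_1\supseteq J_2\supseteq\cdots$ are ideals with intersection $J$, then for each $t$ there is an $i$ with $J_i\subseteq J+\mathfrak m^t$. (The usual statement has $J=0$; apply it to $R/J$.)
\item[(T8)] \emph{Dimension.} If $(A,\mathfrak n)$ is local and $y_1,\dots,y_e\in\mathfrak n$, then $\dim A/(y_1,\dots,y_e)\ge\dim A-e$, with equality if and only if $y_1,\dots,y_e$ is part of a system of parameters.
\end{enumerate}

From now on $R$, $I$, $h$ and $H$ are as in Theorem~\ref{thm:general}. The first lemma places the duals of all the modules $H^h_I(R/J)$ inside the single module $D(H)$. It is the one point where \eqref{eq:cd} is used.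

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(1)] For every ideal $J$ of $R$ we have $H^h_I(R/J)\cong H/JH$ and
\[D(H^h_I(R/J))\cong\{\varphi\in D(H): J\varphi=0\}.\]
\item[(2)] For a prime $\mathfrak q$, we have $H^h_I(R/\mathfrak q)\ne0$ if and only if $\mathfrak q$ is contained in an associated prime of $D(H)$. In particular, the inclusion $\subseteq$ in \eqref{eq:star} holds.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Since $H^{h+1}_I=0$, the long exact sequence shows that $H^h_I$ is right exact. Let $J=(j_1,\dots,j_a)$. Applying the $R$-linear functor $H^h_I$ to $R^a\to R\to R/J\to0$ gives an exact sequence $H^a\to H\to H^h_I(R/J)\to0$ whose first map is $(j_1,\dots,j_a)$. Thus $H^h_I(R/J)\cong H/JH$. The dual of $H/JH$ consists of the maps $\varphi\colon H\to E$ with $\varphi(JH)=0$, which means $J\varphi=0$.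

(2) By (1) and (T4), $H^h_I(R/\mathfrak q)\neq0$ if and only if $U=\{\varphi\in D(H):\mathfrak q\varphi=0\}$ is nonzero. If $U\ne0$, it has an associated prime; this prime contains $\mathfrak q$ and is associated to $D(H)$. Conversely, if $\mathfrak q\subseteq\operatorname{Ann}\varphi$ with $\operatorname{Ann}\varphi$ prime, then $0\neq\varphi\in U$.
\end{proof}

By (T2), every prime $\mathfrak p$ on the right side of \eqref{eq:star} has $\dim R/\mathfrak p\ge h$. The primes of the smallest possible dimension are those in part (a) of Theorem~\ref{thm:general}, which satisfy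
\begin{equation}\label{eq:good}
\dim R/\mathfrak p=h\quad\text{and}\quad\sqrt{I+\mathfrak p}=\mathfrak m .
\end{equation}

\begin{lemma}\label{lem:good}
Let $\mathfrak p$ be a prime with $\dim R/\mathfrak p=h$. Then $H^h_I(R/\mathfrak p)\ne0$ if and only if $\sqrt{I+\mathfrak p}=\mathfrak m$. In this case no prime contained in $\mathfrak p$ contains $I$.
\end{lemma}

\begin{proof}
If $\sqrt{I+\mathfrak p}=\mathfrak m$, then $H^h_I(R/\mathfrak p)=H^h_{\mathfrak m}(R/\mathfrak p)\neq0$ by (T1) and (T2). If $\sqrt{I+\mathfrak p}\ne\mathfrak m$, then $H^h_I(R/\mathfrak p)=0$ by (T3) applied to the complete local domain $R/\mathfrak p$. If \eqref{eq:good} holds and $I\subseteq\mathfrak p$, then $\mathfrak m=\sqrt{I+\mathfrak p}=\mathfrak p$, which contradicts $\dim R/\mathfrak p=h\ge1$.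
\end{proof}

Finally, put $H_i=\{x\in H: I^ix=0\}$ for $i\ge1$. By (T1), $H$ is the union of the submodules $H_1\subseteq H_2\subseteq\cdots$. An element of $D(H)$ can therefore be defined by prescribing compatible restrictions to the $H_i$; in particular, a sequence in $D(H)$ whose restrictions to each $H_i$ are eventually constant has a limit in $D(H)$.

\section{An example in two variables}\label{sec:example}

Let $R=k[[X,Y]]$, $I=XR$ and $h=1$. Then $H=R_X/R$ and $H_i=X^{-i}R/R$. The prime $\mathfrak p=YR$ satisfies \eqref{eq:good}, and part (a) of Theorem~\ref{thm:general} predicts that $YR$ and $0$ are associated to $D(H)$. We verify this directly.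

Let $L=k((Y))/k[[Y]]$, with $k$-basis $Y^{-1},Y^{-2},\dots$. By (T5) and the \v{C}ech complex,
\[E\cong H^2_{\mathfrak m}(R)=R_{XY}/(R_X+R_Y)=\bigoplus_{a\ge1}LX^{-a}.\]
A homomorphism $\varphi\colon H\to E$ is the same as a sequence $e_i=\varphi(X^{-i})$ with $Xe_1=0$ and $Xe_{i+1}=e_i$. Write $e_i=\sum_{a=1}^i\ell_{i,a}X^{-a}$ with $\ell_{i,a}\in L$. The relation $Xe_{i+1}=e_i$ says $\ell_{i+1,a+1}=\ell_{i,a}$, so $\ell_{i,a}=\ell_{i-a}$ depends only on $i-a$, and $e_i$ is the part of $X^{-i}\sum_{c\ge0}\ell_cX^c$ with negative exponents of $X$. Hence
\[D(H)\cong L[[X]],\]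
where $R=k[[Y]][[X]]$ acts by multiplication of power series in $X$, and $\varphi$ vanishes on $H_i$ if and only if it is divisible by $X^i$.

The element $Y^{-s}\in L\subseteq L[[X]]$ has annihilator $Y^sR$. For $s=1$ this shows that $YR$ is associated. The annihilators $Y^sR$ decrease to $0$, but no finite sum of the elements $Y^{-s}$ has annihilator $0$, and the infinite sum $\sum_sY^{-s}$ does not exist. The remedy is that $X^jY^{-s}$ has the same annihilator as $Y^{-s}$, because $X$ is a nonzero divisor on $L[[X]]$, and that sums $\sum_jY^{-s_j}X^j$ do exist.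

The exponents $s_j$ must be chosen with care. For $\varphi=\sum_{j\ge1}Y^{-j}X^j$ we get $Y\varphi=\sum_{j\ge2}Y^{-(j-1)}X^j=X\varphi$, so $Y-X$ kills $\varphi$. In contrast,
\[\varphi=\sum_{j\ge1}Y^{-j^2}X^j\]
has annihilator $0$. Indeed, let $0\neq r=\sum_ar_aX^a$ with $r_a\in k[[Y]]$. Dividing $r$ by a power of $X$, we may assume that $r_0\neq0$; let $v$ be the order of $r_0$ in $Y$. The coefficient of $X^j$ in $r\varphi$ is
\[r_0Y^{-j^2}+r_1Y^{-(j-1)^2}+\dots+r_{j-1}Y^{-1}\in L .\]
If $2j-1>v$, the first term has a pole of order $j^2-v>(j-1)^2$, while the other terms have poles of order at most $(j-1)^2$. So the coefficient is not zero.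

The difference between the two series can be stated without pole orders. In the second series, the sum of the first $j-1$ terms is killed by $b=Y^{(j-1)^2}$, and $b$ times the $j$-th term still has the small annihilator $(Y^{j^2}R:b)=Y^{2j-1}R$. In the first series the corresponding ideal is $(Y^jR:Y^{j-1})=YR$ for every $j$. This is the condition that the general construction imposes.

\section{Approximating a prime by annihilators}\label{sec:approx}

\begin{proposition}\label{prop:approx}
Let $\mathfrak q$ be a prime of $R$ and let $J_1\supseteq J_2\supseteq\cdots$ be ideals with $\bigcap_sJ_s=\mathfrak q$. Assume that for every $s$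
\begin{enumerate}
\item[(1)] there is $w_s\in D(H)$ with $\operatorname{Ann}w_s=J_s$, and
\item[(2)] no associated prime of $R/J_s$ contains $I$.
\end{enumerate}
Then $\mathfrak q\in\operatorname{Ass}_RD(H)$.
\end{proposition}

We build the element as a limit of partial sums $\varphi_j$ with $\mathfrak q\subseteq\operatorname{Ann}\varphi_j\subseteq\mathfrak q+\mathfrak m^j$. Three difficulties arise. The partial sums must converge; for this each new term is shifted by an element of a power of $I$, as $Y^{-s}$ was shifted by $X^j$. A new term must not cancel against the old ones; for this we control the ideals $(J_s:b)$. The bound on $\operatorname{Ann}\varphi_j$ must survive all later additions; for this we show that the bound is already visible on some $H_i$, where all later terms vanish.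

\begin{proof}
\emph{Shifting.} We claim that for all $s$ and $i$ there is $\psi\in D(H)$ with $\operatorname{Ann}\psi=J_s$ and $\psi|_{H_i}=0$. The module $Rw_s\cong R/J_s$ has finitely many associated primes, and by (2) none of them contains $I^i$. By prime avoidance there is $a\in I^i$ outside all of them. Then $a$ is a nonzero divisor on $Rw_s$, so $\psi=aw_s$ has annihilator $J_s$. For $x\in H_i$ we have $\psi(x)=w_s(ax)=0$.

\emph{Partial annihilators.} For $\varphi\in D(H)$ let $\mathfrak a_i(\varphi)=\{r\in R:\varphi(rH_i)=0\}$. This ideal depends only on $\varphi|_{H_i}$. The ideals $\mathfrak a_i(\varphi)$ decrease with $i$, and their intersection is $\operatorname{Ann}\varphi$ because $H=\bigcup_iH_i$.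

\emph{Construction.} We construct $\varphi_0,\varphi_1,\dots\in D(H)$ and $i_0<i_1<\cdots$ such that for all $j$
\begin{equation}\label{eq:ind}
\mathfrak q\varphi_j=0,\qquad\mathfrak a_{i_j}(\varphi_j)\subseteq\mathfrak q+\mathfrak m^j,\qquad\varphi_{j+1}|_{H_{i_j}}=\varphi_j|_{H_{i_j}},
\end{equation}
unless we meet an element with annihilator $\mathfrak q$ on the way. Start with $\varphi_0=0$ and $i_0=1$. Suppose that $\varphi_j$ and $i_j$ are given. If $\operatorname{Ann}\varphi_j=\mathfrak q$, the proposition is proved. Otherwise choose $b\in\operatorname{Ann}\varphi_j\setminus\mathfrak q$. The ideals $(J_s:b)$ decrease with $s$, and their intersection is $(\mathfrak q:b)=\mathfrak q$ because $\mathfrak q$ is prime. By (T7) there is $s$ with $(J_s:b)\subseteq\mathfrak q+\mathfrak m^{j+1}$. Choose $\psi$ with $\operatorname{Ann}\psi=J_s$ and $\psi|_{H_{i_j}}=0$, and put $\varphi_{j+1}=\varphi_j+\psi$. Then $\varphi_{j+1}$ agrees with $\varphi_j$ on $H_{i_j}$, and $\mathfrak q\varphi_{j+1}=0$ because $\mathfrak q\subseteq J_s$. If $r\varphi_{j+1}=0$, then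
\[rb\psi=rb\varphi_{j+1}-rb\varphi_j=0,\]
so $r\in(J_s:b)$. Thus $\operatorname{Ann}\varphi_{j+1}\subseteq\mathfrak q+\mathfrak m^{j+1}$. By (T7) applied to the ideals $\mathfrak a_i(\varphi_{j+1})$, there is $i_{j+1}>i_j$ with
\[\mathfrak a_{i_{j+1}}(\varphi_{j+1})\subseteq\operatorname{Ann}\varphi_{j+1}+\mathfrak m^{j+1}\subseteq\mathfrak q+\mathfrak m^{j+1}.\]

\emph{The limit.} Suppose that the construction never stops. By \eqref{eq:ind}, $\varphi_l$ agrees with $\varphi_j$ on $H_{i_j}$ for all $l\ge j$. Since $i_j\to\infty$, there is a unique $\varphi\in D(H)$ with $\varphi|_{H_{i_j}}=\varphi_j|_{H_{i_j}}$ for all $j$. Then $\mathfrak a_{i_j}(\varphi)=\mathfrak a_{i_j}(\varphi_j)$ lies between $\mathfrak q$ and $\mathfrak q+\mathfrak m^j$. Intersecting over $j$ and using Krull's intersection theorem in $R/\mathfrak q$, we obtain $\operatorname{Ann}\varphi=\mathfrak q$.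
\end{proof}

\begin{remark}\label{rem:h0}
The proof does not use $h\ge1$, and the case $h=0$ shows what happens without condition (2). Take $R=k[[Y]]$, $I=0$, $h=0$, so that $H=R$ and $D(H)=E=L$. The ideals $Y^sR=\operatorname{Ann}Y^{-s}$ decrease to $0$, but every element of $L$ is killed by a power of $Y$, so $0$ is not associated. Here \eqref{eq:star} and part (a) of Theorem~\ref{thm:general} fail too. The hypothesis $h\ge1$ enters the proof of (a) through the last sentence of Lemma~\ref{lem:good}, which guarantees condition (2).
\end{remark}

\section{Elements with primary annihilator}\label{sec:primary}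

To apply Proposition~\ref{prop:approx} we need a supply of elements of $D(H)$ with known annihilators, the analogues of $Y^{-s}$. For a prime $\mathfrak p$ satisfying \eqref{eq:good} and a $\mathfrak p$-primary ideal $J$, cohomology of $R/J$ supported on $I$ is cohomology supported on $\mathfrak m$, so local duality identifies the elements of $D(H)$ killed by $J$ with a finitely generated module. By Cohen's structure theorem we write $R=S/\mathfrak a$ with $S$ a complete regular local ring.

\begin{lemma}\label{lem:primary}
Let $\mathfrak p$ be a prime satisfying \eqref{eq:good}, and let $J$ be a $\mathfrak p$-primary ideal of $R$ such that the Artinian local ring $R_{\mathfrak p}/JR_{\mathfrak p}$ is Gorenstein. Then there is $w\in D(H)$ with $\operatorname{Ann}w=J$.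
\end{lemma}

\begin{proof}
Let $P$ and $\mathfrak J$ be the preimages of $\mathfrak p$ and $J$ in $S$. Then $\mathfrak J$ is $P$-primary, $S/\mathfrak J=R/J$, and $S_P/\mathfrak JS_P=R_{\mathfrak p}/JR_{\mathfrak p}$. Since $S$ is regular, $c:=\operatorname{ht}P=\dim S-h$.

We have $\sqrt{I+J}=\sqrt{I+\mathfrak p}=\mathfrak m$, so $H^h_I(R/J)=H^h_{\mathfrak m_S}(S/\mathfrak J)$ by (T1). By (T5) and (T4),
\[D(H^h_I(R/J))\cong K:=\operatorname{Ext}^c_S(S/\mathfrak J,S),\]
and by Lemma~\ref{lem:basic}, $K$ is isomorphic to the submodule of $D(H)$ of elements killed by $J$. It suffices to find $w\in K$ with $\operatorname{Ann}_Sw=\mathfrak J$. We find $w$ after localizing at $P$, and so we first show that localization loses nothing.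

Since $S$ is Cohen--Macaulay and $\operatorname{ht}\mathfrak J=c$, there is an $S$-regular sequence $y=y_1,\dots,y_c$ in $\mathfrak J$, and $K\cong\operatorname{Hom}_S(S/\mathfrak J,S/(y))$ is isomorphic to a submodule of $S/(y)$. All associated primes of $S/(y)$ have height $c$, again because $S$ is Cohen--Macaulay. An associated prime of $K$ therefore has height $c$ and contains $\mathfrak J$, hence contains $P$, hence equals $P$. So the elements of $S\setminus P$ are nonzero divisors on $K$, and $K\to K_P$ is injective.

The ring $S_P$ is regular of dimension $c$, so $K_P=\operatorname{Ext}^c_{S_P}(S_P/\mathfrak JS_P,S_P)$ is the canonical module of $S_P/\mathfrak JS_P$. This ring is Gorenstein, so $K_P\cong S_P/\mathfrak JS_P$ by (T6). Write a generator of $K_P$ as $w/u$ with $w\in K$ and $u\in S\setminus P$; then $w/1$ is a generator too, and its annihilator in $S_P$ is $\mathfrak JS_P$. For $r\in S$ we get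
\[rw=0\iff r\cdot w/1=0\iff r\in\mathfrak JS_P\cap S=\mathfrak J,\]
where the last equality holds because $\mathfrak J$ is $P$-primary.
\end{proof}

\begin{remark}\label{rem:gor}
The Gorenstein hypothesis is necessary. If $\operatorname{Ann}w=J$, then $w\in K$ and $S/\mathfrak J\cong Sw\subseteq K$. Localizing gives an embedding of $S_P/\mathfrak JS_P$ into its canonical module, which has the same length, so the embedding is an isomorphism.
\end{remark}

Now let $\mathfrak q\subset\mathfrak p$ with no prime strictly between them. To approximate $\mathfrak q$ by $\mathfrak p$-primary annihilators we need, by the remark, a decreasing sequence of ideals with Gorenstein quotients in the one-dimensional domain $A=R_{\mathfrak p}/\mathfrak qR_{\mathfrak p}$. If $A$ is Gorenstein, the ideals $g^sA$ serve. In general $A$ has to be replaced by its canonical module.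

\begin{lemma}\label{lem:omega}
Let $(A,\mathfrak n,\kappa)$ be a one-dimensional noetherian local domain that is a quotient of a regular local ring. Then there are $\mathfrak n$-primary ideals $\mathfrak c_1\supseteq\mathfrak c_2\supseteq\cdots$ of $A$ with $\bigcap_s\mathfrak c_s=0$ such that every $A/\mathfrak c_s$ is Gorenstein.
\end{lemma}

\begin{proof}
The ring $A$ is Cohen--Macaulay, since it is a one-dimensional domain. We use two facts contained in \cite[Prop.~3.3.18]{BH}: the canonical module $\omega_A$ is isomorphic to a nonzero ideal of $A$, and $A/\mathfrak c$ is Gorenstein for every proper ideal $\mathfrak c\cong\omega_A$. In dimension one the proofs are short, and we include them.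

Write $A=T/Q$ with $T$ regular local of dimension $c$, so $\omega_A=\operatorname{Ext}^{c-1}_T(A,T)$ and $\operatorname{ht}Q=c-1$. Since $\operatorname{Hom}_A(\kappa,\omega_A)=0$, the ideal $\mathfrak n$ is not associated to $\omega_A$; the only other prime of $A$ is $0$, so $\omega_A$ is torsion-free. Its localization at $Q$ is the canonical module of the fraction field $F$ of $A$, which is $F$. Thus $\omega_A$ is a nonzero finitely generated submodule of $F$, and clearing denominators gives an ideal $\omega\cong\omega_A$. If $\mathfrak c\cong\omega_A$ is a proper ideal, then $A/\mathfrak c$ is a nonzero Artinian ring, and $0\to\mathfrak c\to A\to A/\mathfrak c\to0$ gives an exact sequence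
\[0=\operatorname{Hom}_A(\kappa,A)\to\operatorname{Hom}_A(\kappa,A/\mathfrak c)\to\operatorname{Ext}^1_A(\kappa,\mathfrak c)\cong\kappa .\]
The socle of $A/\mathfrak c$ is nonzero, so it is one-dimensional, and $A/\mathfrak c$ is Gorenstein by (T6).

Choose $0\ne g\in\mathfrak n$ and put $\mathfrak c_s=g^s\omega$. These ideals decrease, are proper and nonzero, hence $\mathfrak n$-primary, and are isomorphic to $\omega_A$. Their intersection lies in $\bigcap_s\mathfrak n^s=0$.
\end{proof}

\section{Proof of the general theorem}\label{sec:general}

\begin{proof}[Proof of Theorem~\ref{thm:general}\,(a)]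
Fix $\mathfrak p$ satisfying \eqref{eq:good}. By Lemma~\ref{lem:good}, condition (2) of Proposition~\ref{prop:approx} holds for every ideal $J_s$ such that all associated primes of $R/J_s$ lie in $\mathfrak p$. Let $\mathfrak q\subseteq\mathfrak p$ be a prime and $A=R_{\mathfrak p}/\mathfrak qR_{\mathfrak p}$, a local domain. We use induction on $\dim A=\operatorname{ht}(\mathfrak p/\mathfrak q)$.

\emph{Case $\dim A=0$.} Here $\mathfrak q=\mathfrak p$. A field is Gorenstein, so Lemma~\ref{lem:primary} applies with $J=\mathfrak p$.

\emph{Case $\dim A=1$.} The ring $A$ is a quotient of the regular local ring $S_P$, where $P$ is the preimage of $\mathfrak p$ in $S$. Let $\mathfrak c_s$ be as in Lemma~\ref{lem:omega} and let $J_s$ be the preimage of $\mathfrak c_s$ under $R\to A$. Then $J_s$ is $\mathfrak p$-primary, being the preimage of an ideal primary to $\mathfrak pA$, and $R_{\mathfrak p}/J_sR_{\mathfrak p}=A/\mathfrak c_s$ is Gorenstein. By Lemma~\ref{lem:primary}, $J_s$ is the annihilator of an element of $D(H)$. The only associated prime of $R/J_s$ is $\mathfrak p$. The $J_s$ decrease, and their intersection is the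 kernel of $R\to A$, which is $\mathfrak q$. Proposition~\ref{prop:approx} gives $\mathfrak q\in\operatorname{Ass}_RD(H)$.

\emph{Case $\dim A\ge2$.} Lemma~\ref{lem:omega} concerns dimension one only, but now there are many primes between $\mathfrak q$ and $\mathfrak p$, and we approximate $\mathfrak q$ by their finite intersections. By Krull's principal ideal theorem, the maximal ideal of $A$ is the union of the height-one primes of $A$. If there were finitely many, prime avoidance would put the maximal ideal inside one of them, contrary to $\dim A\ge2$. So there are infinitely many distinct primes $\mathfrak q_1,\mathfrak q_2,\dots$ of $R$ with $\mathfrak q\subsetneq\mathfrak q_l\subsetneq\mathfrak p$ and $\operatorname{ht}(\mathfrak q_l/\mathfrak q)=1$. Put $J_s=\mathfrak q_1\cap\dots\cap\mathfrak q_s$.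

The $J_s$ decrease, and $\bigcap_sJ_s=\mathfrak q$: a height-one prime of the domain $R/\mathfrak q$ that contains a nonzero element is minimal over that element, so a nonzero element lies in only finitely many such primes. Since $R/J_s$ embeds into $\bigoplus_{l\le s}R/\mathfrak q_l$, its associated primes are among $\mathfrak q_1,\dots,\mathfrak q_s$ and lie in $\mathfrak p$.

It remains to realize $J_s$ as an annihilator. A chain of primes from $\mathfrak q_l$ to $\mathfrak p$ can be extended by $\mathfrak q$, so $\operatorname{ht}(\mathfrak p/\mathfrak q_l)<\operatorname{ht}(\mathfrak p/\mathfrak q)$, and by induction there are $\psi_l\in D(H)$ with $\operatorname{Ann}\psi_l=\mathfrak q_l$. The sum $\sum_{l\le s}R\psi_l$ is direct. Indeed, let $x\in R\psi_l\cap\sum_{l'\ne l}R\psi_{l'}$. Then $x$ is killed by the product of the $\mathfrak q_{l'}$ with $l'\le s$, $l'\neq l$. Distinct primes of height one over $\mathfrak q$ are incomparable, so this product is not contained in the prime $\mathfrak q_l$. Since $R\psi_l\cong R/\mathfrak q_l$ and $R/\mathfrak q_l$ is a domain, $x=0$. Hence $r(\psi_1+\dots+\psi_s)=0$ if and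 only if $r\psi_l=0$ for all $l\le s$, that is, $\operatorname{Ann}(\psi_1+\dots+\psi_s)=J_s$. Proposition~\ref{prop:approx} gives $\mathfrak q\in\operatorname{Ass}_RD(H)$.
\end{proof}

The remaining parts amount to finding, above a given prime $\mathfrak q$, a prime $\mathfrak p$ satisfying \eqref{eq:good}. In (b) it comes from an associated prime, in (d) from a dimension count.

\begin{proof}[Proof of Theorem~\ref{thm:general}\,(b)--(e)]
(b) One implication is Lemma~\ref{lem:basic}(2). Conversely, let $H^h_I(R/\mathfrak q)\ne0$. By the same lemma there is $\mathfrak p\in\operatorname{Ass}_RD(H)$ with $\mathfrak p\supseteq\mathfrak q$, and $H^h_I(R/\mathfrak p)\neq0$. If $\mathfrak p=\mathfrak q$ we are done. Otherwise $h\le\dim R/\mathfrak p<\dim R/\mathfrak q\le h+1$, where the first inequality is (T2). So $\dim R/\mathfrak p=h$, and $\mathfrak p$ satisfies \eqref{eq:good} by Lemma~\ref{lem:good}. Now (a) applies.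

(c) If $\dim R\le h+1$, then (b) applies to every prime of $R$.

(d) Let $e=\dim R/(\mathfrak q+I)=\dim R/\mathfrak q-h$. Choose $y_1,\dots,y_e\in\mathfrak m$ whose images form a system of parameters of $R/(\mathfrak q+I)$, and put $\mathfrak b=\mathfrak q+(y_1,\dots,y_e)$. Then $\sqrt{\mathfrak b+I}=\mathfrak m$. By (T8), $\dim R/\mathfrak b\ge\dim R/\mathfrak q-e=h$, and $0=\dim R/(\mathfrak b+I)\ge\dim R/\mathfrak b-h$. So $\dim R/\mathfrak b=h$, and there is a prime $\mathfrak p\supseteq\mathfrak b$ with $\dim R/\mathfrak p=h$. Since $I+\mathfrak p\supseteq I+\mathfrak b$, we have $\sqrt{I+\mathfrak p}=\mathfrak m$. As $\mathfrak q\subseteq\mathfrak p$, part (a) applies.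

(e) The inclusion $\subseteq$ is Lemma~\ref{lem:basic}(2). Let $H^h_I(R/\mathfrak q)\ne0$. If $\dim R/\mathfrak q\le h+1$, use (b). Otherwise $\dim R/\mathfrak q=h+2=\dim R$, and (T8) gives
\[2=\dim R/\mathfrak q-h\le\dim R/(\mathfrak q+I)\le\dim R/I=\dim R-h=2,\]
where $\dim R/I=\dim R-h$ because $x_1,\dots,x_h$ is part of a system of parameters. So (d) applies.
\end{proof}

\begin{remark}\label{rem:hyp}
Completeness of $R$ is used in Chevalley's theorem (Proposition~\ref{prop:approx}), in Cohen's structure theorem and Matlis duality (Lemma~\ref{lem:primary}), and in the Hartshorne--Lichtenbaum theorem (Lemma~\ref{lem:good}). The bound $\dim R/\mathfrak q\le h+1$ in (b) forces an associated prime $\mathfrak p\supsetneq\mathfrak q$ to have dimension exactly $h$. Without it we could have $\dim R/\mathfrak p>h$, and then Lemma~\ref{lem:good} gives no information on $I+\mathfrak p$.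
\end{remark}

\section{The power series ring}\label{sec:power}

Let $R=k[[X_1,\dots,X_n]]$, $I=(X_1,\dots,X_{n-2})R$, $h=n-2$ and $H=H^{n-2}_I(R)$.

\begin{proof}[Proof of Theorem~\ref{thm:power}]
The elements $X_1,\dots,X_{n-2}$ are part of the system of parameters $X_1,\dots,X_n$, and $\dim R=n=h+2$. Apply Theorem~\ref{thm:general}(e). The argument needs only $h\ge1$, that is, $n\ge3$.
\end{proof}

The facts (i)--(iv) follow along the way. Fact (i) follows from Lemma~\ref{lem:basic}(2) and (T2), since $\operatorname{ht}\mathfrak p=n-\dim R/\mathfrak p$. Fact (ii) is part (d) with $\mathfrak q=0$. Fact (iii) is part (b) together with Lemma~\ref{lem:good}. For fact (iv), the image of $f$ in the two-dimensional local domain $R/I$ is a nonzero nonunit, so $\dim R/(fR+I)=1=\dim R/fR-h$, and (d) applies.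

\begin{remark}\label{rem:direct}
If one grants (i)--(iii), Theorem~\ref{thm:power} needs neither (iv), nor Lemma~\ref{lem:omega}, nor the induction in Section~\ref{sec:general}. Let $H^{n-2}_I(R/\mathfrak q)\neq0$, so $\operatorname{ht}\mathfrak q\le2$ by (T2). Height $0$ is (ii), and height $2$ is (iii) together with Lemma~\ref{lem:good}. In height $1$ we have $\mathfrak q=fR$ with $f$ a prime element. By Lemma~\ref{lem:basic}(2), $f$ lies in an associated prime $\mathfrak p$ of $D(H)$. If $\mathfrak p\ne fR$, then $\operatorname{ht}\mathfrak p=2$ and $\sqrt{\mathfrak p+I}=\mathfrak m$ by (i) and (iii), so $\mathfrak p$ satisfies \eqref{eq:good}. Choose $g\in\mathfrak p\setminus fR$. Then $f,g^s$ is a regular sequence in the two-dimensional regular local ring $R_{\mathfrak p}$, so $R_{\mathfrak p}/(f,g^s)R_{\mathfrak p}$ is Artinian and Gorenstein. The $\mathfrak p$-primary ideals $J_s=(f,g^s)R_{\mathfrak p}\cap R$ decrease, and their intersection is $fR_{\mathfrak p}\cap R=fR$ by Krull's intersection theorem in $R_{\mathfrak p}/fR_{\mathfrak p}$. Lemma~\ref{lem:primary} and Proposition~\ref{prop:approx} give $fR\in\operatorname{Ass}_RD(H)$.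
\end{remark}

\begin{example}\label{ex:both}
Let $n\ge4$. By Theorem~\ref{thm:power}, for a prime element $f\in I$ the ideal $fR$ is associated to $D(H)$ if and only if $H^{n-2}_I(R/fR)\ne0$. Both cases occur.

For $f=X_1$, the ideal $I(R/X_1R)$ is generated by $n-3$ elements, so $H^{n-2}_I(R/X_1R)=0$ by (T1), and $X_1R\notin\operatorname{Ass}_RD(H)$.

Let $f=X_1X_{n-1}+X_2X_n\in I$. This is a prime element. If $f$ were a product of two nonunits of $R$, comparing the terms of degree $2$ would write $f$ as a product of two linear forms; but the polynomial $f$ is irreducible, being of degree one in $X_1$ with coprime coefficients $X_{n-1}$ and $X_2X_n$. So $f$ is irreducible in the factorial ring $R$. Now $f\in\mathfrak p=(X_{n-1},X_n)R$, where $\dim R/\mathfrak p=n-2$ and $\mathfrak p+I=\mathfrak m$. By Lemmas~\ref{lem:basic} and~\ref{lem:good}, $H^{n-2}_I(R/fR)\cong H/fH$ maps onto $H/\mathfrak pH\cong H^{n-2}_I(R/\mathfrak p)\neq0$. Hence $fR\in\operatorname{Ass}_RD(H)$.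
\end{example}

\begin{thebibliography}{9}

\bibitem{BH}
Bruns and Herzog, \emph{Cohen--Macaulay Rings}.

\bibitem{Hellus}
Michael Hellus, \emph{On the associated primes of Matlis duals of local cohomology modules II}, arXiv:0906.0642 (2009).

\end{thebibliography}
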